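# The $p'$-variation of modulated singular integrals on the line

## 1. One dyadic scale and the Hausdorff–Young inequality

Fix a real number $\alpha\notin\{0,1\}$; the case to keep in mind is $\alpha>1$. For a Schwartz function $f$ on $\mathbb R$ and $x,u\in\mathbb R$ put
$$H^{(u)}f(x)=\mathrm{p.v.}\int_{\mathbb R}f(x-t)\,e^{iu|t|^\alpha}K(t)\,dt,\qquad K(t)=\frac ct .\tag{1}$$
The kernel is a homogeneous Calderón–Zygmund kernel $\Omega(t)/|t|$, with $\Omega$ homogeneous of degree $0$ and of mean zero on $\{\pm1\}$. In one dimension this means $\Omega(-1)=-\Omega(1)$, which forces $K(t)=c/t$. Since the phase is even and $K$ is odd,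
$$H^{(u)}f(x)=c\int_0^\infty\frac{f(x-t)-f(x+t)}{t}\,e^{iut^\alpha}\,dt ,\tag{2}$$
and this integral converges absolutely: the quotient is bounded near $0$ and decays rapidly. For $u=0$ we have a multiple of the Hilbert transform. We want to measure how much $H^{(u)}f(x)$ oscillates as $u$ runs through $\mathbb R$.

**Definition ($r$-variation).** Let $r\ge1$, $U\subset\mathbb R$ and $B:U\to\mathbb C$. Then
$$V_r(B;U)=\sup_{N}\ \sup_{u_0<u_1<\dots<u_N,\ u_k\in U}\Big(\sum_{k=1}^N|B(u_k)-B(u_{k-1})|^r\Big)^{1/r}.$$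
We write $V_r(H^{(u)}f)(x)$ for the $r$-variation of $u\mapsto H^{(u)}f(x)$ over $U=\mathbb R$.

Two examples. If $B$ is real and monotone on $[a,b]$, then $V_r(B;[a,b])=|B(b)-B(a)|$ for every $r\ge 1$, because $\sum|\Delta_k|^r\le(\sum|\Delta_k|)^r$. If $B(u)=e^{iu}$ on $[0,n\pi]$, the points $u_k=k\pi$ give $V_r(B)\ge2n^{1/r}$. So $V_r$ sees both the size and the number of oscillations, and a larger $r$ discounts the number.

We use the following facts throughout.

- (a) $V_r$ is subadditive, also for countable pointwise convergent sums: $V_r(\sum_kB_k)\le\sum_kV_r(B_k)$.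
- (b) $V_r\le V_1$, and $V_1(B;U)\le\int_U|B'|$ if $B$ is $C^1$ on an interval $U$.
- (c) If $B_n\to B$ pointwise on $U$, then $V_r(B;U)\le\liminf_nV_r(B_n;U)$.
- (d) For a sequence, $V_r(a_m:m\in\mathbb Z)\le2\|a\|_{\ell^r}$, by Minkowski applied to $a_{m_k}-a_{m_{k-1}}$.
- (e) If $B$ is continuous, adding endpoints to $U$, or restricting to rational $u$ in an interval $U$, does not change $V_r$.

Now cut the kernel into dyadic pieces. From here on $c=1$, since everything is proportional to $|c|$. Fix $0\le\eta\in C_c^\infty((\frac12,2))$ with $\sum_{l\in\mathbb Z}\eta(2^{-l}v)=1$ for $v>0$, and put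
$$T_l=2^{l/\alpha},\qquad A=2^{1/|\alpha|},\qquad \kappa(t)=\frac{\eta(|t|^\alpha)}t,\qquad K_l(t)=\frac{\eta(2^{-l}|t|^\alpha)}t=T_l^{-1}\kappa(t/T_l).$$
Thus $\kappa$ is odd, smooth and supported in $A^{-1}\le|t|\le A$, while $K_l$ lives at $|t|\sim T_l$, and $\sum_lK_l(t)=1/t$. For $f\in L^1_{loc}$ let
$$h_l[f](x,u)=\int f(x-t)\,e^{iu|t|^\alpha}K_l(t)\,dt .\tag{3}$$
This is continuous in $(x,u)$ and $C^1$ in $u$. The substitution $t\to T_lt$ gives the scaling rule
$$h_l[f](x,u)=h_0[f(T_l\,\cdot)](x/T_l,\,2^lu).\tag{4}$$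
Let
$$\mathcal A_l\phi(x)=T_l^{-1}\int_{|x-y|\le(A+1)T_l}|\phi(y)|\,dy .\tag{5}$$

The special case that is easy is the one where a single scale is present. We need two elementary inequalities.

**Lemma 1.** Let $r\ge1$ and let $B$ be $C^1$ on $\mathbb R$.

1. If $J$ is an interval of length $1$, then $\sup_J|B|^r\le2^{r-1}\int_J(|B|^r+|B'|^r)\,du$.
2. If the interval $U$ is a union of intervals $J=[a,a+1)$, $a\in\mathbb Z$, then $V_r(B;U)^r\le\sum_{J\subset U}\big(\sup_J|B'|^r+2^r\sup_J|B|^r\big)$.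

*Proof.* (1) For $u,w\in J$ we have $|B(u)|\le|B(w)|+\int_J|B'|$. Average over $w\in J$ to get $|B(u)|\le\int_J(|B|+|B'|)$, then apply Hölder and $(a+b)^r\le2^{r-1}(a^r+b^r)$.

(2) Take a sequence in $U$. The increments with both endpoints in the same $J$ contribute at most $(\int_J|B'|)^r\le\sup_J|B'|^r$. Any other increment satisfies $|\Delta|^r\le2^{r-1}(|B(u_{k-1})|^r+|B(u_k)|^r)$. For each $J$ at most one such increment starts in $J$ (at the last point of the sequence in $J$) and at most one ends in $J$. So these contribute at most $2\cdot2^{r-1}\sum_J\sup_J|B|^r$. $\square$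

It is convenient to work with **one-sided kernels**: $\kappa_+\in C_c^\infty(\mathbb R)$ is any fixed real function supported in $[A^{-1},A]$, and
$$h(x,u)=h[f](x,u)=\int f(x-t)\,e^{iut^\alpha}\kappa_+(t)\,dt .$$
With $\kappa_+=\kappa1_{t>0}$ and $\tilde f(y)=f(-y)$, oddness of $\kappa$ gives $h_0[f](x,u)=h[f](x,u)-h[\tilde f](-x,u)$. Moreover $\partial_uh$ is $i$ times a function of the same form, with $t^\alpha\kappa_+$ in place of $\kappa_+$. So every estimate for one-sided $h$ gives the same estimate for $h_0$ and $\partial_uh_0$, and by (4) a scaled one for $h_l$ and $2^{-l}\partial_uh_l$.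

**Lemma 2.** Let $1<p\le2$ and $r=p'$. Then
$$\Big(\sum_{a\in\mathbb Z}\ \sup_{u\in[a,a+1)}|h(x,u)|^r\Big)^{1/r}\le C\Big(\int_{A^{-1}\le x-y\le A}|f(y)|^p\,dy\Big)^{1/p}\qquad\text{for every }x.\tag{6}$$

*Proof.* For fixed $x$ substitute $v=t^\alpha$. Then
$$h(x,u)=\int e^{iuv}G(v)\,dv,\qquad G(v)=f(x-v^{1/\alpha})\,\omega(v),\qquad \omega(v)=|\alpha|^{-1}v^{1/\alpha-1}\kappa_+(v^{1/\alpha})\in C_c^\infty((0,\infty)),$$
so $h(x,\cdot)$ is a Fourier transform, and $\partial_uh(x,u)=i\int e^{iuv}vG(v)\,dv$. By Lemma 1(1), summed over $a$, and the Hausdorff–Young inequality,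
$$\sum_a\sup_{[a,a+1)}|h|^r\le C\int_{\mathbb R}(|h|^r+|\partial_uh|^r)\,du\le C\big(\|G\|_p^r+\|vG\|_p^r\big).$$
Changing variables back, $\|G\|_p^p+\|vG\|_p^p\le C\int_{A^{-1}\le t\le A}|f(x-t)|^p\,dt$. $\square$

**Proposition 3 (one scale).** Let $1<p\le2$ and $f\in L^p$. For every $l$ and $x$,
$$V_{p'}\big(h_l[f](x,\cdot);\mathbb R\big)\le C\big(\mathcal A_l(|f|^p)(x)\big)^{1/p},\qquad\text{hence}\qquad\|V_{p'}(h_l[f])\|_{p}\le C\|f\|_p .\tag{7}$$

*Proof.* By (4) and the invariance of $V_r$ under $u\mapsto2^lu$, the claim for $l$ at $x$ is the claim for $l=0$ at $x/T_l$ with $f(T_l\cdot)$. For $l=0$ combine Lemma 1(2), $U=\mathbb R$, with (6) for $h_0$ and $\partial_uh_0$. Integrating the $p$-th power, $\int\mathcal A_l(|f|^p)=2(A+1)\|f\|_p^p$. $\square$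

So at a single scale the $p'$-variation is of strong type $(p,p)$, with a pointwise bound. **What changes when all scales act at once?**

## 2. All scales: the weak-type statement and its sharpness

Recall the Lorentz spaces. For $1\le q<\infty$, $\|g\|_{L^{p,q}}^q=p\int_0^\infty t^{q-1}|\{|g|>t\}|^{q/p}\,dt$, and $\|g\|_{L^{p,\infty}}=\sup_{t>0}t\,|\{|g|>t\}|^{1/p}$. One has $L^{p,p}=L^p$, and $L^{p,q_1}\hookrightarrow L^{p,q_2}$ when $q_1\le q_2$. The example to remember is $g(x)=x^{-1/p}1_{x\ge1}$, for which $|\{g>t\}|=t^{-p}-1$ when $t<1$. It lies in $L^{p,\infty}$, but $\int_0t^{q-1}t^{-q}\,dt=\infty$, so it lies in no $L^{p,q}$ with $q<\infty$.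

The problem comes from Renhui Wan, "Sharp variational estimates of Stein-Wainger type operators", arXiv:2401.03618 (2024). In dimensions $n\ge2$ the analogous operators have kernel $\Omega(t)/|t|^n$ and phase $e^{iu\Gamma(|t|)}$. For a class of $\Gamma$ containing $s^\alpha$, $\alpha>0$, $\alpha\ne1$, the following is known. The strong bound $\|V_r(H^{(u)}f)\|_p\le C\|f\|_p$ holds for $p\in(1,\infty)$, $r\in(2,\infty)$, $r>p'/n$, and it fails for suitable Schwartz $f$ when $r<p'/n$. If in addition $\Gamma(st)\sim\Gamma(s)\Gamma(t)$, then $V_{p'/n}$ maps $L^{p,1}$ to $L^{p,\infty}$ whenever $p'\in(2n,\infty)$. The conjecture is that a similar endpoint result holds for $n=1$ and $\alpha>1$: for every $p$ with $p'\in(2,\infty)$,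
$$\|V_{p'}(H^{(u)}f:u\in\mathbb R)\|_{L^{p,\infty}(\mathbb R)}\le C\|f\|_{L^{p,1}(\mathbb R)} .\tag{8}$$
We prove it, in the following form.

**Theorem 4.** Let $\alpha\in\mathbb R\setminus\{0,1\}$ (in particular any $\alpha>1$), $1<p<2$ and $r=p'$. For all Schwartz $f$,
$$\|V_{p'}(H^{(u)}f:u\in\mathbb R)\|_{L^{p,\infty}(\mathbb R)}\le C_{\alpha,p,c}\,\|f\|_{L^p(\mathbb R)} .\tag{9}$$

Since $L^{p,1}\hookrightarrow L^p$, (9) implies (8).

**Theorem 5 (sharpness).** Let $\alpha,p$ be as in Theorem 4 and $c\ne0$.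

1. For $1\le q_1,q_2\le\infty$, the bound $\|V_{p'}(H^{(u)}f)\|_{L^{p,q_2}}\le C\|f\|_{L^{p,q_1}}$ holds for all Schwartz $f$ if and only if $q_1\le p$ and $q_2=\infty$.
2. If $1\le r<p'$, there is $f\in C_c^\infty$ with $V_r(H^{(u)}f)\notin L^{p,\infty}$.
3. If $r>2$ and $r'<p\le2$, then $\|V_r(H^{(u)}f)\|_p\le C\|f\|_p$ for all Schwartz $f$.

## 3. A bump function, and why the exponent is $p'$

Test the question by hand on one bump. Let $\phi\in C_c^\infty([-1,1])$, $0\le\phi\le1$, $m_0=\int\phi>0$.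

**Lemma 6.** For every $r\ge1$ there are $c_r>0$ and $x_0$ with
$$V_r(H^{(u)}\phi)(x)\ge c_r\,x^{-1}x^{1/r}=c_r\,x^{-1/r'}\qquad(x\ge x_0).\tag{10}$$

*Proof.* Let $x\ge2$, $|y|\le1$ and $0\le u\,x^{\alpha-1}\le\delta_0$. Since $x-y\in[x/2,3x/2]$,
$$|e^{iu|x-y|^\alpha}-e^{iux^\alpha}|\le u\,\big||x-y|^\alpha-x^\alpha\big|\le C\,u\,x^{\alpha-1}\le C\delta_0,\qquad\frac1{x-y}=\frac1x\big(1+O(x^{-1})\big).$$
The point $x$ is away from the support of $\phi$, so we may integrate directly: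
$$H^{(u)}\phi(x)=\frac{m_0}x\big(e^{iux^\alpha}+O(\delta_0)+O(x^{-1})\big).$$
Fix $\delta_0$ small and take $u_k=k\pi x^{-\alpha}$ for $0\le k\le\delta_0x/\pi$; these satisfy $u_kx^{\alpha-1}\le\delta_0$. As $e^{iu_kx^\alpha}=(-1)^k$, consecutive differences have modulus at least $m_0/x$ once $x\ge x_0$. There are at least $c\,x$ of them. $\square$

*Proof of Theorem 5(2).* If $r<p'$ then $r'>p$. For $r>1$ the set where $x^{-1/r'}1_{x\ge x_0}$ exceeds $t$ has measure comparable to $t^{-r'}$ as $t\to0$, and $t^pt^{-r'}\to\infty$; for $r=1$ the right side of (10) does not even decay. So $V_r(H^{(u)}\phi)\notin L^{p,\infty}$. $\square$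

At $r=p'$ the lower bound is $c\,x^{-1/p}$, the borderline function of Section 2: a weak-type estimate is the most one can expect, and $q_2=\infty$ is forced in Theorem 5(1).

## 4. Two places where summing the one-scale bound fails

**Adding all scales.** The first thing to try is $V_{p'}(\sum_lh_l[f])\le\sum_lV_{p'}(h_l[f])$ together with (7). For $f=1_{[0,1]}$ and $x\in[0,1]$, every scale with $(A+1)T_l\le\frac12$ has $\mathcal A_l(|f|^p)(x)\ge A+1\ge1$, because one of the two halves of the window lies in $[0,1]$. So the sum $\sum_l(\mathcal A_l(|f|^p))^{1/p}$ diverges on all of $[0,1]$. The divergence comes from scales smaller than the features of $f$. The natural repair is a Calderón–Zygmund decomposition at height $\lambda$. The bounded part will be handled in $L^2$ (Proposition 11). The bad part is $b=\sum_Qb_Q$, with $\int b_Q=0$ and $\int_Q|b_Q|^p\le C\lambda^p|Q|$, and away from the $Q$'s only scales $T_l\ge|Q|$ matter. Sort the $Q$ by $s\ge0$,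 where $T_l\sim2^s|Q|$.

**Adding all separations $s$.** For each fixed $s$ the one-scale bound is good: as we shall see, it gives a contribution of the right size, the measure of $\bigcup Q$. But it gives the same size for every $s$, and there are infinitely many $s$. We need decay in $s$, and the only unused information is $\int b_Q=0$. Rescale to $l=0$, so that $|Q|\sim2^{-s}$. For $|u|\le2^{s/4}$ the kernel is nearly constant on $Q$, and the mean zero condition gains $2^{-s}(1+|u|)$. For large $u$ it gains nothing pointwise, as the following example shows.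

Take $\kappa_+=\kappa1_{t>0}\ge0$, let $Q$ run over the grid intervals of length $2^{-s}$ contained in $[-A,-A^{-1}]$, with union $U$, and let $u_0\ge2^{2s}$. Put $e(y)=e^{-iu_0|y|^\alpha}1_U(y)$ and $F=e-\sum_Q\langle e\rangle_Q1_Q$, where $\langle e\rangle_Q$ is the mean over $Q$. Then $|F|\le2$ and $F$ has mean zero on each $Q$. Since $u_0|y|^\alpha$ has monotone derivative of modulus at least $cu_0$, van der Corput gives $|\langle e\rangle_Q|\le C2^s/u_0\le C2^{-s}$. Therefore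
$$h_0[F](0,u_0)=\int F(-t)e^{iu_0t^\alpha}\kappa_+(t)\,dt=\int_{-t\in U}\kappa_+(t)\,dt+O(2^{-s})=\int\kappa_+(t)\,dt+O(2^{-s}),$$
which is bounded below for large $s$. At a single point $x$ the cancellation of $F$ can be undone by the modulation. Any gain at high modulation must come from averaging over $x$.

**What replaces the triangle inequality.** There is a further difficulty: even for fixed $s$, many scales $l$ contribute to one and the same increment in $u$. Consider an increment of length about $2^b$ in a window $[2^m,2^{m+1})$. At scale $l$ the natural variable is $2^lu$, so what matters is the rescaled length $2^i=2^{l+b}$ and the rescaled modulation $2^j=2^{l+m}$. The plan is to fix $i$ (or $j$) and sum over it last. Once $i$ is fixed, each increment sees exactly one scale, $l=i-b$, and the sum over scales becomes an $\ell^r$ sum. This costs a sum over $i$, so we need decay as $|i|\to\infty$. For $i<0$ the derivative in $u$ supplies it. For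 $i>0$ we need a gain for suprema over blocks of length $2^i$ (Lemma 8, from $L^2$). For the sum over $s$ we need, at high modulation, a gain for functions that are spread out at scale $2^{-\sigma}$ (Lemma 10, from $L^4$).

## 5. Truncation, dyadic $u$-intervals, linearization, oscillatory integrals

Constants $C$ depend only on $\alpha$, $p$ (or $r$) and fixed cutoffs.

**Truncation.** Let $H^{(u)}_Lf=\sum_{|l|\le L}h_l[f](\cdot,u)$. For Schwartz $f$ this is (2) with an extra factor $\theta_L(t)=\sum_{|l|\le L}\eta(2^{-l}t^\alpha)\in[0,1]$, and $\theta_L\to1$ pointwise. By dominated convergence $H_L^{(u)}f(x)\to H^{(u)}f(x)$, so by (c) $V_r(H^{(u)}f)(x)\le\liminf_LV_r(H_L^{(u)}f)(x)$ for every $x$. By Fatou, for a weak or strong type bound it suffices to bound $V_r(H_L^{(u)}f)$ uniformly in $L$. We do this for all $f\in L^p$. An increment straddling $u=0$ can be split at $0$, and $H_L^{(-u)}f=\overline{H_L^{(u)}\bar f}$, so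
$$V_r(H_L^{(u)}f:u\in\mathbb R)\le V_r(H_L^{(u)}f:u>0)+V_r(H_L^{(u)}\bar f:u>0),\tag{11}$$
using continuity at $0$. It is enough to treat $u\in(0,\infty)$. By (e) all suprema over $u$ are countable, hence measurable in $x$.

**Dyadic $u$-intervals.** For $b\in\mathbb Z$ let $\mathcal J_b$ be the set of intervals $J=[a2^b,(a+1)2^b)$ with integer $a\ge1$, and let $W_m=[2^m,2^{m+1})$. If $2^n\le a<2^{n+1}$ then $a+1\le2^{n+1}$, so each $J\in\mathcal J_b$ lies in exactly one $W_m$, and $m\ge b$. Conversely $W_m$ is a union of intervals of $\mathcal J_b$ for every $b\le m$, and $W_m\in\mathcal J_m$. For $i\ge0$ put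
$$S_{i,l}[f](x)=\Big(\sum_{J\in\mathcal J_{i-l}}\sup_{u\in J}|h_l[f](x,u)|^r\Big)^{1/r},\qquad S_{i,l}[f](x)=S_{i,0}[f(T_l\cdot)](x/T_l),\tag{12}$$
the second identity being (4). Also $S_{i,l}\le S_{0,l}$, since each $J\in\mathcal J_{i-l}$ is a union of intervals of $\mathcal J_{-l}$. By Lemma 2 and scaling, if $r=p'$,
$$S_{0,l}[f]\le C\big(\mathcal A_l(|f|^p)\big)^{1/p},\quad\text{and the same with }2^{-l}\partial_uh_l\text{ in place of }h_l.\tag{13}$$

**Lemma 7.** For continuous $B$ on $(0,\infty)$,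
$$V_r(B;(0,\infty))\le C\Big[\Big(\sum_{m\in\mathbb Z}V_r(B;W_m)^r\Big)^{1/r}+V_r\big(B(2^m):m\in\mathbb Z\big)\Big].\tag{14}$$

*Proof.* Take $u_0<\dots<u_N$. If $u_{k-1}\in W_m$ and $u_k\notin W_m$, let $2^{m_1}=2^{m+1}$ be the first dyadic point after $u_{k-1}$ and $2^{m_2}$ the last dyadic point not after $u_k$; then $m_1\le m_2$. Split the increment into $[u_{k-1},2^{m_1}]$, $[2^{m_1},2^{m_2}]$, $[2^{m_2},u_k]$ and use Minkowski. For different $k$ the integer intervals $[m_1,m_2]$ are disjoint, so the middle pieces are controlled by $V_r(B(2^m))$. The outer pieces, together with the increments that stay inside one window, are non-overlapping intervals in closures $\overline{W_m}$, and $V_r(B;\overline{W_m})=V_r(B;W_m)$ by (e). $\square$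

**Linearization.** To bound expressions in $\sup_{u\in J}|h(x,u)|$ it suffices to take finitely many $J$ and arbitrary measurable $u_J:\mathbb R\to J$ with finitely many values, and to bound $\mathbf Tf=(T_Jf)_J$, $T_Jf(x)=h(x,u_J(x))$, uniformly in these choices. Indeed, replace $J$ by an increasing sequence of finite subsets with dense union, let $u_J(x)$ be the first point of the finite set where $|h(x,\cdot)|$ is largest, and use monotone convergence. The gain is that $\mathbf T$ is linear, so duality and interpolation are available.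

We use Riesz–Thorin for mixed norms (Benedek–Panzone): a linear map bounded for two pairs of mixed Lebesgue norms with exponents in $[1,\infty]$ is bounded for the pairs whose reciprocal exponents are the same convex combination, with the geometric mean of the norms. Examples of mixed norms are $L^p(\ell^r)$, with norm $\|(\sum_J|G_J|^r)^{1/r}\|_p$, and $\ell^a(L^p)$, with norm $(\sum_I\|f_I\|_p^a)^{1/a}$. The conclusion holds first on simple functions. Our domain exponents are finite, and $f_n\to f$ in $L^p$ implies $h[f_n]\to h[f]$ uniformly in $(x,u)$ because the kernel is bounded in $L^{p'}$; so by Fatou the bounds extend to $L^p$.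

**Oscillatory integrals.** Let $\varphi$ be real.

- (N) If $a\in C_c^N$ is supported in a bounded interval on which $|\varphi'|\ge\mu$ and $|\varphi^{(k)}|\le C_k\mu$ for $2\le k\le N+1$, then $|\int e^{i\varphi}a|\le C\mu^{-N}$. To see this, integrate by parts $N$ times, each time replacing $a$ by $i(a/\varphi')'$. Derivatives of $1/\varphi'$ are sums of terms $\varphi^{(k_1)}\cdots\varphi^{(k_q)}/(\varphi')^{q+1}=O(\mu^{-1})$, so each step multiplies the amplitude and its derivatives by $O(\mu^{-1})$.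
- (V) (van der Corput) On an interval where $|\varphi''|\ge\Lambda$, $|\int e^{i\varphi}a|\le C\Lambda^{-1/2}(\|a\|_\infty+\|a'\|_1)$. On an interval where $|\varphi'|\ge\Lambda$ and $\varphi'$ is monotone, $|\int e^{i\varphi}a|\le C\Lambda^{-1}(\|a\|_\infty+\|a'\|_1)$.

## 6. Suprema over long $u$-blocks: a gain from $L^2$

**Lemma 8.** Let $i\ge0$, $1<p\le2$, $r=p'$. Then
$$\Big\|\Big(\sum_{J\in\mathcal J_i}\sup_{u\in J}|h(\cdot,u)|^r\Big)^{1/r}\Big\|_p\le C\,2^{-i/(2r)}\|f\|_p ,\qquad\text{hence}\qquad\|S_{i,l}[f]\|_p\le C2^{-i/(2r)}\|f\|_p .\tag{15}$$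

The second statement follows from the first by (12). The proof is a $TT^*$ argument at $p=2$, followed by interpolation.

**Step 1: the kernel of $T_JT_{J'}^*$.** Let $p=2$ and linearize. The kernel at $(x,x')$ is
$$\int e^{i\varphi(y)}\kappa_+(t)\kappa_+(t')\,dy,\qquad t=x-y,\ t'=x'-y,\qquad\varphi=ut^\alpha-u't'^\alpha,$$
with $u=u_J(x)\in J$, $u'=u_{J'}(x')\in J'$. On the support, $t,t'\in[A^{-1},A]$, which is an interval of $y$. The kernel vanishes for $|x-x'|>2A$. For $R=2^j$, $j\ge i$, let $\mathbf T_R=(T_J)_{J\subset[R,2R)}$; every $J\in\mathcal J_i$ belongs to exactly one $R$.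

**Step 2: one block, all $x\ne x'$.** We show that for $J=J'\subset[R,2R)$ the kernel is at most $C(R|x-x'|)^{-1/2}$. Put $a=ut^{\alpha-2}$ and $b=u't'^{\alpha-2}$. As $dt/dy=dt'/dy=-1$,
$$\varphi'=-\alpha(at-bt'),\qquad\varphi''=\alpha(\alpha-1)(a-b),\qquad at-bt'=a(x-x')+(a-b)t' .$$
Since $a\ge cR$ and $\alpha\ne0,1$, the last identity gives $|\varphi'|+|\varphi''|\ge cR|x-x'|=:2\Lambda$. To apply (V) we need to cut the $y$-interval into boundedly many good intervals. We have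
$$\varphi'''=-\alpha(\alpha-1)(\alpha-2)\big(ut^{\alpha-3}-u't'^{\alpha-3}\big).$$
If $\alpha\ne2,3$, this vanishes only when $(t/t')^{\alpha-3}=u'/u$. As $\frac d{dy}(t/t')=(x-x')/t'^2\ne0$, there is at most one such $y$. If $\alpha\in\{2,3\}$, $\varphi'''$ is constant. So $\varphi''$ is monotone on each of at most two intervals, and the $y$-interval splits into $O(1)$ intervals on each of which either $|\varphi''|\ge\Lambda$, or $|\varphi''|<\Lambda$ with $\varphi''$ of one sign. In the second case $|\varphi'|\ge\Lambda$ and $\varphi'$ is monotone. By (V) the kernel is $O(\Lambda^{-1/2}+\Lambda^{-1})$. Trivially it is $O(1)$, so in all cases it is $O(\Lambda^{-1/2})$.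

**Step 3: one block, $x$ and $x'$ far apart.** We improve this when $R|x-x'|\ge C_12^i$, $C_1$ large. Write
$$ut^{\alpha-1}-u't'^{\alpha-1}=u(t^{\alpha-1}-t'^{\alpha-1})+(u-u')t'^{\alpha-1},\qquad|u-u'|\le2^i,\qquad|t^{\alpha-1}-t'^{\alpha-1}|\ge c|x-x'| .$$
Hence $|\varphi'|\ge cR|x-x'|$. The same splitting with $\alpha-k$ in place of $\alpha-1$ gives $|\varphi^{(k)}|\le C_k(R|x-x'|+2^i)\le C_kR|x-x'|$. By (N) with $N=2$ the kernel is $O((R|x-x'|)^{-2})$.

**Step 4: one dyadic range of $u$.** By Schur's test,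
$$\|T_J\|^2=\|T_JT_J^*\|\le C\int_{|z|\le C_12^i/R}(R|z|)^{-1/2}dz+C\int_{|z|>C_12^i/R}(R|z|)^{-2}dz\le C\,2^{i/2}R^{-1}.$$
There are at most $R2^{-i}$ intervals $J\subset[R,2R)$, so $\|\mathbf T_Rf\|^2=\sum_J\|T_Jf\|^2\le C2^{-i/2}\|f\|^2$. Thus $\|\mathbf T_R\|_{L^2\to L^2(\ell^2)}\le C2^{-i/4}$, and $\|\mathbf T_R\mathbf T_{R'}^*\|\le C2^{-i/2}$ for all $R,R'$.

**Step 5: different dyadic ranges are almost orthogonal.** Let $R'\ge C_0R$ with $C_0$ large, $J\subset[R,2R)$, $J'\subset[R',2R')$. The term with $u'$ dominates, so $|\varphi'|\ge cR'$ and $|\varphi^{(k)}|\le C_kR'$. By (N) with $N=4$ the kernel of $T_JT_{J'}^*$ is $O(R'^{-4})$ and it is supported in $|x-x'|\le2A$. There are at most $RR'$ pairs, so, since $R'\ge2^i$,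
$$\|\mathbf T_R\mathbf T_{R'}^*\|\le CRR'\,R'^{-4}\le CR'^{-2}\le C2^{-i/2}R'^{-1}.$$
The case $R\ge C_0R'$ follows by taking adjoints, with $R^{-1}$ in place of $R'^{-1}$. Using Step 4 for the $O(1)$ values $R'\in(R/C_0,C_0R)$,
$$\sum_{R'}\|\mathbf T_R\mathbf T_{R'}^*\|\le C2^{-i/2}\Big(1+\sum_{R'\ge C_0R}R'^{-1}+R^{-1}\#\{1\le R'\le R\}\Big)\le C2^{-i/2}.$$
Therefore, by Cauchy–Schwarz in $(R,R')$,
$$\Big\|\sum_R\mathbf T_R^*G_R\Big\|_2^2\le\sum_{R,R'}\|\mathbf T_R\mathbf T_{R'}^*\|\,\|G_R\|\,\|G_{R'}\|\le C2^{-i/2}\sum_R\|G_R\|^2,$$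
and by duality $\|\mathbf T\|_{L^2\to L^2(\ell^2)}\le C2^{-i/4}$. This is (15) for $p=2$.

**Step 6: interpolation.** Trivially $|T_Jf|\le|f|*|\kappa_+|$, so $\|\mathbf T\|_{L^1\to L^1(\ell^\infty)}\le C$. Interpolate with $\frac1p=1-\frac\theta2$, $\frac1r=\frac\theta2$. The target is $L^p(\ell^r)$ and the norm is at most $C2^{-i\theta/4}=C2^{-i/(2r)}$. $\square$

## 7. Spread-out functions at high modulation: a gain from $L^4$

At $p=\frac43$, $r=4$ one can expand $|h|^4$ and use oscillation in $u$ and in $x$ together. With $t_k=x-y_k$ the relevant phase is $u\,\Phi(x)$, $\Phi=t_1^\alpha+t_2^\alpha-t_3^\alpha-t_4^\alpha$. It is stationary in $(u,x)$ only if $\Phi=\Phi'=0$. The next lemma says that this forces $\{y_1,y_2\}=\{y_3,y_4\}$, in a quantitative form. For $\alpha=2$ one can see it by hand. Write $t_{1,2}=\mu\mp a'$ and $t_{3,4}=\mu'\mp b'$. Then $\Phi'=4(\mu-\mu')$, and if $\mu=\mu'$ then $\Phi=2(a'^2-b'^2)$. With $b'=0$ we get $\Phi'=0$ and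 $\Phi=2a'^2$, so a quadratic lower bound is the best possible.

**Lemma 9.** Let all $t_k=x-y_k\in[A^{-1},A]$, and let $d$ be the minimum, over the two matchings of $\{y_1,y_2\}$ with $\{y_3,y_4\}$, of the maximal distance between matched points. Then $|\Phi(x)|+|\Phi'(x)|\ge c\,d^2$.

*Proof.* Put $\tau_k=t_k^{\alpha-1}$ and $\gamma=\frac\alpha{\alpha-1}$, so that $\gamma\notin\{0,1\}$ and $t_k^\alpha=\tau_k^\gamma$. Then
$$\Phi=S:=\tau_1^\gamma+\tau_2^\gamma-\tau_3^\gamma-\tau_4^\gamma,\qquad\Phi'=\alpha P,\quad P:=\tau_1+\tau_2-\tau_3-\tau_4,$$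
and the $\tau_k$ lie in a compact interval $[\mathsf m,\mathsf M]\subset(0,\infty)$. Relabel so that $\tau_1\le\tau_2$ and $\tau_3\le\tau_4$, and let $D=\max(|\tau_1-\tau_3|,|\tau_2-\tau_4|)$. This corresponds to one of the two matchings and $t\mapsto t^{\alpha-1}$ is bi-Lipschitz on $[A^{-1},A]$, so $D\ge cd$. It suffices to bound $|S|+|P|$ below by a multiple of $D^2$.

Let $c_1>0$ be a small constant. If $|P|\ge c_1D^2$ we are done, so assume $|P|<c_1D^2$. As $D\le\mathsf M$, for $c_1$ small we have $|P|\le D$ and $|P|\le\mathsf m/2$. Write $\tau_{1,2}=\mu\mp a'$, $\tau_{3,4}=\mu'\mp b'$ with $a',b'\ge0$. Then $|\mu-\mu'|=|P|/2$, and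
$$\tau_1-\tau_3=(\mu-\mu')-(a'-b'),\qquad\tau_2-\tau_4=(\mu-\mu')+(a'-b')$$
give $|a'-b'|\ge D-|P|/2\ge D/2$. Let $G(\mu,s)=(\mu-s)^\gamma+(\mu+s)^\gamma$, so that $S=G(\mu,a')-G(\mu',b')$. We change $\mu'$ to $\mu$ first and $b'$ to $a'$ afterwards.

For $s\le a'$ the points $\mu\pm s$ lie in $[\tau_1,\tau_2]$; for $s\le b'$ they lie within $|P|/2\le\mathsf m/4$ of $[\tau_3,\tau_4]$. So for $0\le s\le\max(a',b')$ all $\mu\pm s$ lie in $[\mathsf m/2,\mathsf M+\mathsf m/2]$, and so do $\mu''\pm b'$ for $\mu''$ between $\mu$ and $\mu'$. Hence $|G(\mu,b')-G(\mu',b')|\le C|P|$. Moreover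
$$\partial_sG(\mu,s)=\gamma\big[(\mu+s)^{\gamma-1}-(\mu-s)^{\gamma-1}\big]$$
has constant sign and modulus at least $cs$ for $0\le s\le\max(a',b')$, by the mean value theorem, because $\gamma\ne0,1$. So
$$|G(\mu,a')-G(\mu,b')|\ge c|a'^2-b'^2|\ge c|a'-b'|^2\ge c'D^2 .$$
Together $|S|\ge c'D^2-Cc_1D^2\ge\frac{c'}2D^2$ for $c_1$ small. $\square$

**Lemma 10.** Let $1<p<2$, $r=p'$ and $\frac1a=\max(\frac12,1-\frac2r)$, so that $p<a\le2$. Let $\sigma\ge0$ be an integer and let $f$ be supported in an interval of length $1$. For the cells $I=I_\nu=[\nu2^{-\sigma},(\nu+1)2^{-\sigma})$ put $f_I=f1_I$. Then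
$$\Big\|\Big(\sum_{J\in\mathcal J_0,\ J\subset[2^{8\sigma},\infty)}\sup_J|h|^r\Big)^{1/r}\Big\|_{L^r(\mathbb R)}\le C\Big(\sum_I\|f_I\|_p^a\Big)^{1/a}.\tag{16}$$
Consequently, if $\|f_I\|_p^p\le\Gamma2^{-\sigma}$ for all $I$, the $r$-th power of the left side is at most $C_\Gamma2^{-\varepsilon_1\sigma}\|f\|_p^p$, with $\varepsilon_1=\frac{(a-p)r}{pa}>0$.

(That $p<a$: if $r\ge4$ then $\frac1a=1-\frac2r<1-\frac1r=\frac1p$, and if $r<4$ then $a=2>p$.)

**Step 1: the consequence.** This is where being spread out turns into a gain. We have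
$$\sum_I\|f_I\|_p^a\le\max_I\|f_I\|_p^{a-p}\,\sum_I\|f_I\|_p^p\le(\Gamma2^{-\sigma})^{(a-p)/p}\|f\|_p^p .$$
At most $2^\sigma+1$ cells meet the support, so $\|f\|_p^p\le2\Gamma$. Raise to the power $r/a\ge1$ and write $\|f\|_p^{pr/a}\le(2\Gamma)^{r/a-1}\|f\|_p^p$.

**Step 2: reduction to $p=\frac43$.** Linearize, and let $\mathbf T=(T_J)$ over these $J$ act on sequences $(f_I)_I$ with $f_I$ supported in $I$, through $f=\sum_If_I$. It suffices to prove
$$\ell^1(L^1)\to L^\infty(\ell^\infty),\qquad\ell^2(L^2)\to L^2(\ell^2),\qquad\ell^2(L^{4/3})\to L^4(\ell^4).$$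
Interpolating the first and third gives $\frac1p=1-\frac\theta4$, $\frac1r=\frac\theta4$, $\frac1a=1-\frac\theta2=1-\frac2r$, which is (16) for $p\le\frac43$. Interpolating the third and second gives $\frac43\le p<2$ with $r=p'$ and $a=2$. The first bound is trivial since the kernel is bounded, and the second is Lemma 8 with $p=2$, $i=0$. The rest of the proof concerns the third bound.

**Step 3: expansion.** By Lemma 1(1), $\sup_J|h|^4\le C\int_J(|h|^4+|\partial_uh|^4)\,du$, and $\partial_uh$ is $i$ times a function of the same form as $h$. So it suffices to bound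
$$\sum_{R=2^j,\ j\ge8\sigma}\iint|h|^4\chi(u/R)\,du\,dx\ \le\ C\Big(\sum_I\|f_I\|_{4/3}^2\Big)^2,$$
where $\chi\in C_c^\infty((\frac12,4))$, $0\le\chi\le1$, $\chi=1$ on $[1,2]$. Write $h=\sum_Ih_I$, $h_I=h[f_I]$, and expand $|h|^4=\sum h_{I_1}h_{I_2}\overline{h_{I_3}h_{I_4}}$. Call a quadruple with indices $\nu_1,\dots,\nu_4$ *near* if $|\nu_1-\nu_3|,|\nu_2-\nu_4|\le2$ or $|\nu_1-\nu_4|,|\nu_2-\nu_3|\le2$.

**Step 4: near quadruples.** Here we only use size. For fixed $u$ at most three dyadic $R$ satisfy $u/R\in(\frac12,4)$, so $\sum_R\chi(u/R)\le3$. Hölder bounds the near terms by $C\sum_{\rm near}\prod_k\|h_{I_k}\|_{L^4(dx\,du)}$. For fixed $x$, $h_I(x,\cdot)$ is a Fourier transform as in the proof of Lemma 2, so Hausdorff–Young gives $\|h_I(x,\cdot)\|_{L^4(du)}\le C\|f_I\|_{4/3}$; and $x$ lies in a set of measure $O(1)$. So $\|h_I\|_{L^4}\le C\|f_I\|_{4/3}$, and the near sum is at most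
$$C\Big(\sum_{|\nu-\nu'|\le2}\|f_{I_\nu}\|_{4/3}\|f_{I_{\nu'}}\|_{4/3}\Big)^2\le C\Big(\sum_I\|f_I\|_{4/3}^2\Big)^2 .$$

**Step 5: non-near quadruples.** Here we use oscillation. Substituting $u=Rw$, the term equals $\int f(y_1)f(y_2)\bar f(y_3)\bar f(y_4)\,\mathcal K\,dy$ over $y_k\in I_k$, with
$$\mathcal K=R\iint e^{iRw\Phi(x)}\chi(w)\prod_{k=1}^4\kappa_+(x-y_k)\,dw\,dx .$$
In each matching some pair of indices differs by at least $3$, so $d\ge2^{-\sigma}$ in Lemma 9. The phase $\psi(w,x)=w\Phi(x)$ has bounded derivatives of all orders on the support of the amplitude, and since $w\ge\frac12$ there, Lemma 9 gives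
$$|\nabla\psi|=|(\Phi,w\Phi')|\ge\rho:=c\,2^{-2\sigma},\qquad\rho\le1 .$$
Let $\mathbf g=\nabla\psi/|\nabla\psi|^2$. This is $F(\nabla\psi)$ with $F(\zeta)=\zeta/|\zeta|^2$ homogeneous of degree $-1$, so by the chain rule $|\partial^\beta\mathbf g|\le C_\beta\rho^{-1-|\beta|}$. Since $(iR)^{-1}\mathbf g\cdot\nabla e^{iR\psi}=e^{iR\psi}$, integrating by parts $N$ times produces $R^{-N}$ times a sum of terms with $N$ factors $\partial^{\beta_\nu}\mathbf g$, $\sum|\beta_\nu|\le N$, and a derivative of the amplitude. These are $O(R^{-N}\rho^{-2N})$. For $R\ge2^{8\sigma}$ we have $\rho^2=c^22^{-4\sigma}\ge c^2R^{-1/2}$, so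
$$|\mathcal K|\le C_NR\,(R\rho^2)^{-N}\le C_NR^{1-N/2}.$$
Take $N=6$. Summing over all non-near quadruples and then over $R\ge2^{8\sigma}$, the total is at most $C2^{-16\sigma}\|f\|_1^4$. Finally, by Hölder on each cell and Cauchy–Schwarz over at most $2^\sigma+1$ cells, $\|f\|_1\le\sum_I\|f_I\|_{4/3}\le C2^{\sigma/2}(\sum_I\|f_I\|_{4/3}^2)^{1/2}$, and $2^{-16\sigma}2^{2\sigma}\le1$. $\square$

Reflection $y\mapsto-y$ maps cells to cells up to endpoints, a null set, so the consequence in Lemma 10 also holds for $h_0$ and $\partial_uh_0$.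

## 8. The bound on $L^2$ for $r>2$

**Proposition 11.** For $r>2$, $\|V_r(H_L^{(u)}g:u>0)\|_2\le C\|g\|_2$, uniformly in $L$.

All sums over $l$ are restricted to $|l|\le L$. We bound the two terms of (14).

**Step 1: frequency pieces adapted to the scale.** Let $P_k^l$ be the Fourier projection to $2^k\le T_l|\xi|<2^{k+1}$. For fixed $k$ and $\xi$ the condition confines $l$ to a half-open interval of length $|\alpha|$, so at most $|\alpha|+1$ indices $l$ occur, and
$$\sum_l\|P_k^lg\|_2^2\le C\|g\|_2^2\qquad\text{for each }k.\tag{17}$$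
For fixed $l,u$, $h_l$ is convolution with a kernel in $L^2$, so $h_l[g](x,u)=\sum_kh_l[P_k^lg](x,u)$ for every $x,u$. By (a), variations of the left side are at most the sum over $k$ of variations. We always write $j=l+m$. Under the scaling (4) to $l=0$, the window $u\in W_m$ becomes $W_j$ and $P_k^l$ becomes $P_k^0$.

**Step 2: multiplier bounds.** Let $K_u$ be $e^{iu|t|^\alpha}\kappa$ or $i|t|^\alpha e^{iu|t|^\alpha}\kappa$; both are odd. Let $u\in W_j$, $j\ge0$, and $|\xi|\in[2^k,2^{k+1})$ with $|k-j|>c_3$, $c_3=c_3(\alpha)$ large. On each half-line the phase $u|t|^\alpha-t\xi$ has derivative of modulus at least $c\max(2^j,2^k)$, since $|\alpha|u|t|^{\alpha-1}\sim2^j$, and higher derivatives $O(2^j)$. So (N) gives $|\widehat{K_u}(\xi)|\le C_N\max(2^j,2^k)^{-N}$. By oddness $\widehat{K_u}(0)=0$, so $|\widehat{K_u}(\xi)|\le C|\xi|$. We claim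
$$|\widehat{K_u}(\xi)|\le C\,2^{-3j-|k-j|/2}\qquad(|k-j|>c_3).\tag{18}$$
For $k\ge0$ take $N=4$ and use $\max(2^j,2^k)\ge2^j$ three times and $\max(2^j,2^k)\ge2^{|k-j|}$ once. For $k<0$ take the geometric mean of $C2^{-7j}$ and $C2^k$, which is $C2^{-3j}2^{-(j+|k|)/2}$, and note $|k-j|=j+|k|$. For $0\le u\le1$ the kernel $K_u$ is odd and bounded in $C_c^1$, so
$$|\widehat{K_u}(\xi)|\le C\min(|\xi|,|\xi|^{-1}).\tag{19}$$

**Step 3: short variation, $j\ge0$.** We claim
$$\|V_r(h_l[P_k^lg];W_{j-l})\|_2\le C2^{-\varepsilon_2j-|k-j|/2}\|P_k^lg\|_2,\qquad\varepsilon_2=\tfrac14\big(1-\tfrac2r\big).\tag{20}$$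
Scale to $l=0$. If $|k-j|>c_3$, then $V_r\le V_1\le\int_{W_j}|\partial_uh_0|\,du$, whose $L^2$ norm is at most $2^j\cdot C2^{-3j-|k-j|/2}\|P_k^0g\|_2$ by (18). If $|k-j|\le c_3$, Lemma 1(2) with $U=W_j$ gives
$$V_r(h_0;W_j)\le C\Big(\sum_{J\in\mathcal J_0,\,J\subset W_j}\big(\sup_J|h_0|^r+\sup_J|\partial_uh_0|^r\big)\Big)^{1/r},$$
and
$$\Big(\sum_J\sup_J|h_0|^r\Big)^{1/r}\le\big(\sup_{W_j}|h_0|\big)^{1-2/r}\Big(\sum_J\sup_J|h_0|^2\Big)^{1/r}.$$
By Lemma 8 with $p=2$, the function $\sup_{W_j}|h_0|$ has $L^2$ norm at most $C2^{-j/4}\|\cdot\|_2$ (use $i=j$, as $W_j\in\mathcal J_j$), and $(\sum_J\sup_J|h_0|^2)^{1/2}$ has $L^2$ norm at most $C\|\cdot\|_2$ (use $i=0$). Hölder gives $C2^{-\frac j4(1-\frac2r)}\|\cdot\|_2$. The same holds for $\partial_uh_0$. This proves (20).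

Now sum. With $l=j-m$, $k=j+n$, Minkowski in $j\ge0$ and $n\in\mathbb Z$, $\ell^2\subset\ell^r$, (20) and (17),
$$\Big\|\Big(\sum_mV_r\Big(\sum_{l\ge-m}h_l[g];W_m\Big)^r\Big)^{1/r}\Big\|_2\le\sum_{j\ge0}\sum_n\Big(\sum_l\|V_r(h_l[P_{j+n}^lg];W_{j-l})\|_2^2\Big)^{1/2}\le C\sum_{j\ge0,\,n}2^{-\varepsilon_2j-|n|/2}\|g\|_2\le C\|g\|_2 .$$

**Step 4: short variation, $j<0$.** After scaling, $W_j\subset(0,1)$, and $V_1\le\int_{W_j}|\partial_uh_0|\,du$ with (19) gives $\|V_1(h_l[P_k^lg];W_{j-l})\|_2\le C2^{j-|k|}\|P_k^lg\|_2$. Sum over $j<0$ and $k\in\mathbb Z$ in the same way.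

**Step 5: long variation, the two square-function terms.** Write
$$\sum_lh_l(2^m)=\sum_{l\ge-m}h_l(2^m)+\sum_{l<-m}\big(h_l(2^m)-h_l(0)\big)+\sum_{l<-m}h_l(0).$$
By (d) the $V_r$ norms in $m$ of the first two terms are at most twice their $\ell^2_m$ norms. For $j\ge0$,
$$\|h_l[P_k^lg](\cdot,2^{j-l})\|_2\le C2^{-j/4-|k-j|/2}\|P_k^lg\|_2,$$
by Lemma 8 with $p=2$, $i=j$ when $|k-j|\le c_3$ (as $2^j\in W_j\in\mathcal J_j$), and by (18) otherwise. For $j<0$ the multiplier of $h_l(2^m)-h_l(0)$ is, after scaling, $\int_0^{2^j}\widehat{\partial_uK_u}\,du=O(2^j\min(|\xi|,|\xi|^{-1}))$ by (19). Sum as in Steps 3 and 4.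

**Step 6: long variation, truncations of the Hilbert transform.** The third term is unmodulated; we compare it with sharp truncations. Put $\zeta(v)=\sum_{l>0}\eta(2^{-l}v)$, which is $0$ for $v\le1$ and $1$ for $v\ge2$. Then
$$\sum_{l_0<l\le l_1}K_l(t)=\frac{\zeta(2^{-l_0}|t|^\alpha)-\zeta(2^{-l_1}|t|^\alpha)}t .$$
Let
$$d_l(t)=\frac{\zeta(2^{-l}|t|^\alpha)-1_{|t|^\alpha>2^l}}t=T_l^{-1}d(t/T_l).$$
Here $d=d_0$ is odd, of bounded variation and supported in $1\le|t|^\alpha\le2$. So $|\hat d(\xi)|\le C\min(|\xi|,|\xi|^{-1})$, hence $\sum_l|\hat d(T_l\xi)|^2\le C$ and $\|(\sum_l|d_l*g|^2)^{1/2}\|_2\le C\|g\|_2$. With $\mathcal H_\epsilon g(x)=\int_{|t|>\epsilon}g(x-t)\frac{dt}t$,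
$$\sum_{l_0<l\le l_1}K_l*g=\pm(\mathcal H_{T_{l_0}}g-\mathcal H_{T_{l_1}}g)+d_{l_0}*g-d_{l_1}*g,$$
with sign $+$ if $\alpha>0$ (then $|t|^\alpha>2^l$ means $|t|>T_l$) and $-$ if $\alpha<0$ (then it means $|t|<T_l$). The third term is of this form with $l_0=-L-1$ fixed and $l_1=\max(l_0,\min(L,-m-1))$ monotone in $m$. Hence its $V_r$ norm in $m$ is at most $V_r(\mathcal H_\epsilon g:\epsilon>0)+2(\sum_l|d_l*g|^2)^{1/2}$. The theorem of Campbell–Jones–Reinhold–Wierdl (*Oscillation and variation for the Hilbert transform*, Duke Math. J. 105 (2000)) states that $\|V_r(\mathcal H_\epsilon g:\epsilon>0)\|_2\le C_r\|g\|_2$ for $r>2$. With (14) the proof of Proposition 11 is complete. $\square$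

## 9. The weak-type bound by a Calderón–Zygmund decomposition

We prove Theorem 4. Let $r=p'\in(2,\infty)$, $f\in L^p$, $\lambda>0$. By Section 5 it suffices to show
$$|\{V_r(H_L^{(u)}f:u>0)>2\lambda\}|\le C\lambda^{-p}\|f\|_p^p\quad\text{uniformly in }L.\tag{21}$$

**Step 1: decomposition.** Let $\{Q\}$ be the maximal dyadic intervals with $\frac1{|Q|}\int_Q|f|^p>\lambda^p$, and $E=\bigcup Q$. Then $|E|\le\lambda^{-p}\|f\|_p^p$, $\frac1{|Q|}\int_Q|f|^p\le2\lambda^p$ by looking at the parent, and $|f|\le\lambda$ a.e. off $E$. Put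
$$g=f1_{E^c}+\sum_Q\langle f\rangle_Q1_Q,\qquad b_Q=(f-\langle f\rangle_Q)1_Q,\qquad b=\sum_Qb_Q,\qquad F_Q=b_Q/\lambda .$$
Then $|g|\le2\lambda$, $\|g\|_p\le\|f\|_p$, $\int F_Q=0$, and
$$\int_Q|F_Q|^p\le C|Q|,\qquad\int_Q|F_Q|\le C|Q| .\tag{22}$$

**Step 2: good part.** Proposition 11 and $\|g\|_2^2\le(2\lambda)^{2-p}\|g\|_p^p$ give $|\{V_r(H_Lg)>\lambda\}|\le C\lambda^{-2}\|g\|_2^2\le C\lambda^{-p}\|f\|_p^p$.

**Step 3: sorting the bad part by separation.** Let $E^*$ be the union of the intervals concentric with the $Q$ and of length $(1+2A)|Q|$, so $|E^*|\le C|E|$. For $s\ge0$ let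
$$\mathcal Q_{l,s}=\{Q:2^s\le T_l/|Q|<2^{s+1}\},\qquad F^{l,s}=\sum_{Q\in\mathcal Q_{l,s}}F_Q,\qquad h_l^s=h_l[F^{l,s}],\qquad B_s=\sum_{|l|\le L}h_l^s .$$
If $x\notin E^*$ and $|Q|>T_l$, then $\mathrm{dist}(x,Q)\ge A|Q|>AT_l$, so $Q$ contributes nothing to $h_l[b](x,\cdot)$. Hence $\lambda^{-1}H_L^{(u)}b(x)=\sum_{s\ge0}B_s(x,u)$ for $x\notin E^*$. The convergence is uniform in $u$, because the $\|b_Q\|_1$ of the disjoint $Q$ with $|Q|\le T_l$ meeting a bounded set have finite sum. It therefore suffices to prove the following.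

**Proposition 12.** For some $\varepsilon>0$ and all $s\ge0$, $\ \|V_r(B_s;(0,\infty))\|_{L^r(\mathbb R)}\le C2^{-\varepsilon s}|E|^{1/r}$.

Indeed, summing in $s$ gives $\|V_r(\lambda^{-1}H_Lb)\|_{L^r(\mathbb R\setminus E^*)}\le C|E|^{1/r}$. By Chebyshev, $|\{x\notin E^*:V_r(H_Lb)>\lambda\}|\le C|E|$. Together with Step 2 and $|E^*|\le C|E|$ this is (21).

The remaining steps prove Proposition 12. All sums over $l$ are restricted to $|l|\le L$.

**Step 4: sizes.** For fixed $s$ each $Q$ lies in $\mathcal Q_{l,s}$ for at most $|\alpha|+1$ values of $l$. With (22),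
$$\sum_l\|F^{l,s}\|_p^p+\sum_l\|F^{l,s}\|_1\le C|E| .\tag{23}$$
The $Q\in\mathcal Q_{l,s}$ are disjoint with $|Q|\le2^{-s}T_l\le T_l$, so those meeting a window of length $2(A+1)T_l$ have total length $O(T_l)$. Thus $\mathcal A_l(|F^{l,s}|^p)\le C$ and $\mathcal A_l|F^{l,s}|\le C$, and since $r\ge1$,
$$\sum_l\int(\mathcal A_l|F^{l,s}|)^r\le C\sum_l\int\mathcal A_l|F^{l,s}|\le C|E| .\tag{24}$$

**Step 5: high modulation, combining the two gains.** Put $\sigma=\lfloor s/32\rfloor$ and $N_s=8\sigma\le s/4$. For $i\ge0$ let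
$$S_{i,l}^s=\Big(\sum_{J\in\mathcal J_{i-l},\ J\subset[2^{N_s-l},\infty)}\sup_J|h_l^s|^r\Big)^{1/r},$$
and let $\tilde S_{0,l}^s$ be $S_{0,l}^s$ with $2^{-l}\partial_uh_l^s$ in place of $h_l^s$. We claim that for some $\varepsilon_0>0$,
$$\sum_l\int(S_{i,l}^s)^r\,dx\le C2^{-\varepsilon_0(i+s)}|E|\quad(i\ge0),\qquad\sum_l\int(\tilde S_{0,l}^s)^r\,dx\le C2^{-\varepsilon_0s}|E| .\tag{25}$$

*Decay in $i$.* By (13) and Step 4, $S_{i,l}^s\le S_{0,l}^s\le C(\mathcal A_l|F^{l,s}|^p)^{1/p}\le C$. Since $r>p$, Lemma 8 gives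
$$\int(S_{i,l}^s)^r\le C\int(S_{i,l}^s)^p\le C2^{-ip/(2r)}\|F^{l,s}\|_p^p .$$

*Decay in $s$.* Partition $\mathbb R$ into intervals $\mathcal B$ of length $T_l$. At each $x$ only $O(1)$ of the functions $h_l[F^{l,s}1_{\mathcal B}]$ are nonzero, so $|h_l^s|^r\le C\sum_{\mathcal B}|h_l[F^{l,s}1_{\mathcal B}]|^r$, and similarly for the derivative. Rescale by $T_l$: the function $F^{l,s}1_{\mathcal B}$ becomes supported in an interval of length $1$, and $J\subset[2^{N_s-l},\infty)$ becomes $J\subset[2^{8\sigma},\infty)$. The hypothesis of Lemma 10 holds with an absolute $\Gamma$. Indeed, if $|I|=2^{-\sigma}T_l$, then $|I|\ge2^{-s}T_l\ge|Q|$ for $Q\in\mathcal Q_{l,s}$, so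
$$\int_I|F^{l,s}|^p\le C\sum_{Q\in\mathcal Q_{l,s},\ Q\cap I\ne\emptyset}|Q|\le C|I| .$$
Lemma 10, scaled back and summed over $\mathcal B$, gives
$$\int(S_{0,l}^s)^r+\int(\tilde S_{0,l}^s)^r\le C2^{-\varepsilon_1\sigma}\|F^{l,s}\|_p^p .$$

As $S_{i,l}^s\le S_{0,l}^s$, we may take the geometric mean of the two bounds for $\int(S_{i,l}^s)^r$. Sum over $l$ with (23) and use $\sigma\ge\frac s{32}-1$. This proves (25).

**Step 6: low modulation, using mean zero.** Let $j=l+m$ and $0\le u\le2^{m+1}$. The kernel $k(t)=e^{iu|t|^\alpha}K_l(t)$ satisfies $|k'|\le C(1+2^j)T_l^{-2}$, since on its support $|t|\sim T_l$ and $u|t|^\alpha\le C2^j$; for $|t|^\alpha k$ there is an extra factor $2^l$. As $\int F_Q=0$, we may subtract the value of the kernel at the center of $Q$, which gains $|Q|\,\|k'\|_\infty$. Any contributing $Q$ meets $\{|x-y|\le AT_l\}$ and has $|Q|\le2^{-s}T_l$, so it lies in $\{|x-y|\le(A+1)T_l\}$. Therefore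
$$|h_l^s(x,u)|\le C(1+2^j)2^{-s}\mathcal A_l|F^{l,s}|(x),\qquad2^m|\partial_uh_l^s(x,u)|\le C2^j(1+2^j)2^{-s}\mathcal A_l|F^{l,s}|(x),\tag{26}$$
and $|h_l^s(x,0)|\le C2^{-s}\mathcal A_l|F^{l,s}|(x)$.

**Step 7: short variation, setup.** We bound the first term of (14) for $B=B_s$. For finitely many $m$ take a finite increasing sequence in $W_m$. Index all resulting increments by $k$, with $m(k)$ the window and length in $(2^{b(k)-1},2^{b(k)}]$. Lengths in $W_m$ are less than $2^m$, so $b(k)\le m(k)$. Split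
$$\Delta_kB_s=\sum_{l\le N_s-m(k)}\Delta_kh_l^s+\sum_{l>N_s-m(k)}\Delta_kh_l^s .$$

**Step 8: short variation, low part.** Write $l=j-m(k)$ and use Minkowski in $j\le N_s$. For fixed $j$ and $m$, the increments in $W_m$ contribute at most $V_1(h^s_{j-m};W_m)\le\int_{W_m}|\partial_uh_{j-m}^s|\,du$, to which (26) applies. So the $\ell^r_k$ norm is at most
$$\sum_{j\le N_s}C2^j(1+2^j)2^{-s}\Big(\sum_l(\mathcal A_l|F^{l,s}|)^r\Big)^{1/r}\le C2^{2N_s-s}\Big(\sum_l(\mathcal A_l|F^{l,s}|)^r\Big)^{1/r}.$$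
By (24) and $2N_s\le s/2$, its $L^r$ norm is at most $C2^{-s/2}|E|^{1/r}$.

**Step 9: short variation, high part.** This is where each increment gets tied to one scale. Put $i=l+b(k)\in\mathbb Z$. By Minkowski the $\ell_k^r$ norm is at most $\sum_{i\in\mathbb Z}X_i$ with
$$X_i^r=\sum_{k:\ i-b(k)>N_s-m(k)}|\Delta_kh_{i-b(k)}^s|^r .$$

*Case $i\ge0$.* Let $b=b(k)$ and $l=i-b$. The increment's interval has length at most $2^b$ and lies in $W_{m(k)}$, a union of intervals of $\mathcal J_b$. So it meets at most two $J\in\mathcal J_b=\mathcal J_{i-l}$, and $|\Delta_kh_l^s|\le2\sup|h_l^s|$ over these. They satisfy $J\subset W_{m(k)}\subset[2^{N_s-l},\infty)$ because $m(k)>N_s-l$. The increments with $b(k)=b$ have disjoint interiors and length greater than $2^{b-1}$, so each $J$ meets $O(1)$ of them. Hence $X_i^r\le C\sum_l(S_{i,l}^s)^r$.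

*Case $i<0$.* Now $b=i-l<-l$, and
$$|\Delta_kh_l^s|\le2^b\sup|\partial_uh_l^s|=2^i\sup|2^{-l}\partial_uh_l^s|$$
over the at most two $J\in\mathcal J_{-l}$ meeting the interval (note $|J|=2^{-l}>2^b$). Since $m(k)>N_s-l\ge-l$, the window $W_{m(k)}$ is a union of intervals of $\mathcal J_{-l}$, and again $J\subset W_{m(k)}\subset[2^{N_s-l},\infty)$. Each $J$ meets $O(2^{|i|})$ increments with $b(k)=b$. Hence $X_i^r\le C2^{|i|}2^{-|i|r}\sum_l(\tilde S_{0,l}^s)^r$.

These bounds do not depend on the chosen sequences. By (25) the $L^r$ norm of the high part is at most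
$$C\Big(\sum_{i\ge0}2^{-\varepsilon_0(i+s)/r}+\sum_{i<0}2^{-|i|(1-1/r)}2^{-\varepsilon_0s/r}\Big)|E|^{1/r}\le C2^{-\varepsilon s}|E|^{1/r}.$$

**Step 10: long variation.** For the second term of (14) write, with $j=l+m$,
$$B_s(2^m)=\sum_{j>N_s}h_l^s(2^m)+\sum_{0\le j\le N_s}h_l^s(2^m)+\sum_{j<0}\big(h_l^s(2^m)-h_l^s(0)\big)+\sum_{l<-m}h_l^s(0).$$
By (d) the $V_r$ norms of the first three terms are at most twice their $\ell^r_m$ norms.

1. Minkowski in $j$ gives $\sum_{j>N_s}(\sum_l|h_l^s(2^{j-l})|^r)^{1/r}\le\sum_{j>N_s}(\sum_l(S_{j,l}^s)^r)^{1/r}$, since $2^{j-l}\in W_{j-l}\in\mathcal J_{j-l}$ and $W_{j-l}\subset[2^{N_s-l},\infty)$. Apply (25) with $i=j$.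
2. By (26) this term is at most $C\sum_{0\le j\le N_s}2^{j-s}(\sum_l(\mathcal A_l|F^{l,s}|)^r)^{1/r}$, whose $L^r$ norm is at most $C2^{N_s-s}|E|^{1/r}$ by (24).
3. Integrating $\partial_uh_l^s$ over $[0,2^m]$ and using (26), this term is at most $C\sum_{j<0}2^{j-s}(\sum_l(\mathcal A_l|F^{l,s}|)^r)^{1/r}$, with $L^r$ norm at most $C2^{-s}|E|^{1/r}$.
4. As $m$ varies, each $l$ enters once, so $V_r\le V_1\le\sum_l|h_l^s(0)|\le C2^{-s}\sum_l\mathcal A_l|F^{l,s}|$. To bound this in $L^r$ we dualize. Let $0\le\phi\in L^{r'}$ and let $M$ be the Hardy–Littlewood maximal operator. For $y,z\in Q$ with $|Q|\le T_l$ we have $\mathcal A_l\phi(y)\le CM\phi(z)$, so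
$$\int\sum_l\mathcal A_l|F^{l,s}|\,\phi=\sum_l\sum_{Q\in\mathcal Q_{l,s}}\int_Q|F_Q|\,\mathcal A_l\phi\le C\sum_Q|Q|\inf_QM\phi\le C\int_EM\phi\le C|E|^{1/r}\|\phi\|_{r'},$$
by Hölder and the boundedness of $M$ on $L^{r'}$, $r'=p>1$. The $L^r$ norm is at most $C2^{-s}|E|^{1/r}$.

By Lemma 7 this proves Proposition 12, and with it Theorem 4 and the conjectured estimate (8). $\blacksquare$

## 10. Lorentz indices and the strong-type range

Part (2) of Theorem 5 was proved in Section 3. We prove parts (1) and (3).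

**Step 1: sufficiency in (1).** Theorem 4 and $L^{p,q_1}\hookrightarrow L^p$ for $q_1\le p$.

**Step 2: necessity of $q_2=\infty$.** By (10) with $r=p'$, $V_{p'}(H^{(u)}\phi)\ge c_rx^{-1/p}$ for $x\ge x_0$, and by Section 2 this lower bound lies in no $L^{p,q_2}$ with $q_2<\infty$.

**Step 3: necessity of $q_1\le p$.** Suppose $q_1>p$. The idea is to superpose bumps of many heights, placed so far apart that they do not interact. Let $N\ge1$, $D$ large, and
$$f_k(x)=2^{k/p}\phi\big(2^k(x-kD)\big),\qquad f=\sum_{k=1}^Nf_k .$$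
For $D>2$ the supports are disjoint, so $|\{f>t\}|\le\sum_{2^{k/p}>t}2\cdot2^{-k}\le C\min(1,t^{-p})$, and this is $0$ for $t\ge2^{N/p}$. If $q_1<\infty$, then
$$\|f\|_{L^{p,q_1}}^{q_1}\le C\Big(\int_0^1t^{q_1-1}\,dt+\int_1^{2^{N/p}}\frac{dt}t\Big)\le CN,$$
so $\|f\|_{L^{p,q_1}}\le CN^{1/q_1}$, with the bound $C$ if $q_1=\infty$.

For the lower bound, substitution in (1) gives $H^{(u)}[\phi(\delta^{-1}\cdot)](x)=H^{(u\delta^\alpha)}\phi(x/\delta)$, so $V_r(H^{(u)}[\phi(\delta^{-1}\cdot)])(x)=V_r(H^{(u)}\phi)(x/\delta)$. With translation invariance and (10) for $r=p'$,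
$$V_{p'}(H^{(u)}f_k)(x)\ge2^{k/p}c_r\big(2^k(x-kD)\big)^{-1/p}=c_r(x-kD)^{-1/p}\qquad(x-kD\ge x_0).$$
Put $Y=2x_0$ and $\lambda=\frac{c_r}2Y^{-1/p}$. On $kD+[x_0,Y]$ this is at least $2\lambda$. By Theorem 4 the set $\{V_{p'}(H^{(u)}f_{k'})>\lambda/N\}$ has finite measure, and its position relative to $k'D$ does not depend on $D$. So for $k\ne k'$ its intersection with $kD+[x_0,Y]$ has measure tending to $0$ as $D\to\infty$. Off these sets, on $kD+[x_0,Y]$,
$$V_{p'}(H^{(u)}f)\ge V_{p'}(H^{(u)}f_k)-\sum_{k'\ne k}V_{p'}(H^{(u)}f_{k'})\ge2\lambda-\lambda=\lambda .$$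
Hence for $D$ large $|\{V_{p'}(H^{(u)}f)\ge\lambda\}|\ge\frac12Nx_0$, so $\|V_{p'}(H^{(u)}f)\|_{L^{p,\infty}}\ge c'N^{1/p}$ with $c'$ independent of $N$. Since $N^{1/p}/N^{1/q_1}\to\infty$, the bound $L^{p,q_1}\to L^{p,\infty}$ fails. As $L^{p,q_2}\hookrightarrow L^{p,\infty}$, so does $L^{p,q_1}\to L^{p,q_2}$ for every $q_2$. This proves (1).

**Step 4: part (3).** Fix $r>2$. The sublinear operators $f\mapsto V_r(H_L^{(u)}f:u\in\mathbb R)$ are of weak type $(r',r')$ by (21) and (11), applied with $p=r'\in(1,2)$ and valid for all $f\in L^{r'}$. They are of strong type $(2,2)$ by Proposition 11 and (11). Both bounds are uniform in $L$. Marcinkiewicz interpolation gives the strong bound for $r'<p<2$ (for $p=2$ use Proposition 11 directly), uniformly in $L$. Let $L\to\infty$ with the truncation argument of Section 5 and Fatou. $\blacksquare$
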